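\title{Graphs whose matching powers are all Cohen--Macaulay}

\begin{abstract}
The $k$th matching power of the edge ideal of a graph is generated by the products of the edges of its $k$-matchings. We show that for every $n\ge5$ there are exactly two graphs on $n$ non-isolated vertices, other than the complete graph and the Cohen--Macaulay forests, all of whose matching powers are Cohen--Macaulay: the complements of the path and of the cycle on $n$ vertices. This answers a question of Ficarra and Moradi. We also give the complete list of graphs with this property. The proofs work over an arbitrary field and combine matching theory with Reisner's criterion.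
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field, let $G$ be a finite simple graph with vertex set $V$, and let $S=K[x_v : v\in V]$. The \emph{edge ideal} of $G$ is $I(G)=(x_ux_v : uv\in E(G))\subset S$. A homogeneous ideal $I\subset S$ is \emph{Cohen--Macaulay} if $S/I$ is a Cohen--Macaulay ring, the graph $G$ is Cohen--Macaulay if $I(G)$ is, and a \emph{Cohen--Macaulay forest} is a forest that is a Cohen--Macaulay graph.

For a monomial ideal $I$, the $k$th \emph{matching power} $I^{[k]}$ is generated by the products $u_1\cdots u_k$ of $k$ minimal monomial generators of $I$ no two of which are divisible by a common variable. A \emph{$k$-matching} of $G$ is a set of $k$ pairwise disjoint edges, and the \emph{matching number} $\nu(G)$ is the largest $k$ for which one exists. Thus $I(G)^{[k]}$ is generated by the products of the edges of the $k$-matchings of $G$; equivalently, it is generated by the squarefree monomials of the ordinary power $I(G)^k$. It is nonzero exactly for $1\le k\le\nu(G)$, and we say that \emph{all matching powers of $I(G)$ are Cohen--Macaulay} if $I(G)^{[k]}$ is Cohen--Macaulay for each such $k$. An isolated vertex only adjoins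 a variable to every quotient $S/I(G)^{[k]}$, which does not affect the Cohen--Macaulay property. So we assume that $G$ has no isolated vertices, and we put $n=|V|$.

The condition is combinatorial. For $X\subseteq V$ write $\nu(X)$ for the matching number of the induced subgraph $G[X]$. The monomial $\prod_{v\in X}x_v$ lies in $I(G)^{[k]}$ exactly when $\nu(X)\ge k$. Hence $I(G)^{[k]}$ is the Stanley--Reisner ideal of the simplicial complex
\[
\Delta_k=\{X\subseteq V : \nu(X)\le k-1\},\qquad 1\le k\le \nu(G).
\]
The chain $\Delta_1\subseteq\Delta_2\subseteq\cdots$ begins with the complex of independent sets of $G$, and we ask that every member of it be Cohen--Macaulay.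

Two families have this property. For the complete graph $K_n$, the complex $\Delta_k$ consists of all sets with at most $2k-1$ elements; it is a skeleton of a simplex. For Cohen--Macaulay forests the property is Proposition~\ref{prop:forest} below. The following question is posed by Ficarra and Moradi~\cite{FM}: \emph{is it true that for all $n\ge5$ there are, up to isomorphism, exactly two graphs on $n$ non-isolated vertices, isomorphic neither to $K_n$ nor to a Cohen--Macaulay forest, for which all matching powers of the edge ideal are Cohen--Macaulay?} The answer is yes, over any field $K$ and in particular over $\mathbb{Q}$. Let $P_n$ and $C_n$ be the path and the cycle on $n$ vertices, and let $\overline{F}$ denote the complement of a graph $F$.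

\begin{theorem}\label{thm:A}
Let $n\ge5$ and let $G$ be a graph on $n$ vertices without isolated vertices. If $G\not\cong K_n$ is not a Cohen--Macaulay forest and all matching powers of $I(G)$ are Cohen--Macaulay, then $G\cong\overline{P_n}$ or $G\cong\overline{C_n}$. Conversely, these two graphs are non-isomorphic, are neither complete nor forests, have no isolated vertices, and all their matching powers are Cohen--Macaulay.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $G$ be a graph on $n\ge2$ vertices without isolated vertices. All matching powers of $I(G)$ are Cohen--Macaulay if and only if $G$ is $K_n$, or a Cohen--Macaulay forest, or $\overline{P_n}$ or $\overline{C_n}$ with $n\ge5$.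
\end{theorem}

The bound $n\ge5$ is where the two complements leave the forests: $\overline{P_4}\cong P_4$, and $\overline{C_4}$ is a pair of disjoint edges.

One numerical invariant organizes the problem. If $\Delta_k$ is Cohen--Macaulay, all its maximal faces have the same size $d_k$. A maximal face has matching number exactly $k-1$ (Lemma~\ref{lem:a}), so
\[
a_k=d_k-2(k-1)
\]
counts the vertices of a maximal face that a maximum matching of that face leaves uncovered. We call $a_k$ the $k$th \emph{deficiency}; $a_1$ is the independence number $\alpha(G)$. For the graphs of Theorem~\ref{thm:B} the sequence $a_1,\dots,a_{\nu(G)}$ is as follows (Propositions~\ref{prop:examples} and~\ref{prop:forest}):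
\[
\begin{array}{ll}
K_n: & 1,1,\dots,1,\\
\overline{P_n},\ \overline{C_n}: & 2,1,\dots,1,\\
\text{Cohen--Macaulay forests on $2s$ vertices}: & s,s-1,\dots,1.
\end{array}
\]
This suggests that the sequence always reads $r,r-1,\dots,1,1,\dots,1$, and that further graphs should occur for each $r\ge3$. The first guess is right and the second is wrong, though narrowly: the $7$-cycle has three pure complexes with deficiencies $3,2,1$ and fails only by the sign of an Euler characteristic (Remark~\ref{rem:C7}).

After the preliminaries, Section~\ref{sec:five} treats the two complements and carries out the whole proof for $n=5$. Sections~\ref{sec:top}--\ref{sec:three} prove Theorem~\ref{thm:A}, and Section~\ref{sec:forests} treats forests and proves Theorem~\ref{thm:B}.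

\section{Cohen--Macaulay complexes and matchings}\label{sec:prelim}

\subsection*{Complexes}
A \emph{simplicial complex} $\Delta$ on a finite set $V$ is a nonempty family of subsets of $V$, called \emph{faces}, that is closed under taking subsets. Maximal faces are \emph{facets}, $\dim\Delta$ is the largest size of a face minus one, and $\Delta$ is \emph{pure} if all facets have the same size. The \emph{link} of a face $\sigma$ is $\operatorname{lk}_\Delta(\sigma)=\{\tau : \tau\cap\sigma=\emptyset,\ \tau\cup\sigma\in\Delta\}$. The Stanley--Reisner ideal $I_\Delta$ is generated by the monomials $\prod_{v\in X}x_v$ with $X\notin\Delta$; one has $\dim S/I_\Delta=\dim\Delta+1$, and $\Delta$ is called Cohen--Macaulay if $I_\Delta$ is. The reduced Euler characteristic is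
\[
\widetilde\chi(\Delta)=\sum_{X\in\Delta}(-1)^{|X|-1}=\sum_i(-1)^i\dim_K\widetilde H_i(\Delta;K),
\]
where the empty face contributes $-1$. \emph{Reisner's criterion} says that $\Delta$ is Cohen--Macaulay if and only if $\widetilde H_i(\operatorname{lk}_\Delta(\sigma);K)=0$ for every face $\sigma$, the empty face included, and every $i<\dim\operatorname{lk}_\Delta(\sigma)$. We use the following facts.
\begin{enumerate}
\item[(C1)] A Cohen--Macaulay complex is pure.
\item[(C2)] Links of faces of a Cohen--Macaulay complex are Cohen--Macaulay.
\item[(C3)] A Cohen--Macaulay complex of dimension at least $1$ is connected, and a connected $1$-dimensional complex is Cohen--Macaulay.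
\item[(C4)] If $\Delta$ is Cohen--Macaulay, then $(-1)^{\dim\Delta}\,\widetilde\chi(\Delta)\ge0$.
\item[(C5)] For $0\le j\le|V|$, the complex of all subsets of $V$ of size at most $j$ is Cohen--Macaulay.
\end{enumerate}
Fact (C1) is the unmixedness of Cohen--Macaulay rings, since the minimal primes of $I_\Delta$ are generated by the variables outside a facet. The others come from Reisner's criterion. For (C2), a link in a link is a link. For (C3), $\widetilde H_0=0$ means connected, and in a connected $1$-dimensional complex the link of a vertex is a nonempty set of points. For (C4), only the top homology group survives. For (C5), every link is again a complex of this kind, and below its top dimension it has the homology of a simplex.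

\subsection*{Matchings}
For $J\subseteq V$ let $N(J)$ be the set of vertices adjacent to some vertex of $J$, and $N[J]=J\cup N(J)$. If $J$ is independent, then $N(J)\cap J=\emptyset$. We write $u\sim v$ for adjacency and $\alpha(X)$ for the independence number of $G[X]$. A set $X\subseteq V$ is \emph{matchable} if $G[X]$ has a perfect matching. Two inequalities are used throughout:
\begin{equation}\label{eq:nu}
\nu(X\cup\{v\})\le\nu(X)+1,\qquad \nu(X\setminus\{u,v\})\le\nu(X)-1\ \text{ if $uv$ is an edge of $G[X]$}.
\end{equation}
For the first, drop the edge at $v$ from a matching; for the second, add $uv$ to a matching.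

A graph $Q$ is \emph{factor-critical} if $Q-v$ has a perfect matching for every vertex $v$. A single vertex is factor-critical, and so is an odd cycle, because deleting a vertex leaves a path on an even number of vertices. A factor-critical graph has an odd number $2j+1$ of vertices and matching number $j$.

\begin{lemma}\label{lem:fc}
A factor-critical graph $Q$ on $2j+1\ge3$ vertices has no isolated vertex, and $\alpha(Q)\le j$.
\end{lemma}

\begin{proof}
A vertex $u$ is covered by a perfect matching of $Q-v$ for any $v\ne u$, so it is not isolated. Let $J$ be independent. Since $Q$ has an edge, there is a vertex $x\notin J$. Each of the $j$ edges of a perfect matching of $Q-x$ contains at most one vertex of $J$, and these edges cover $J$.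
\end{proof}

\begin{lemma}[Gallai's lemma, see \cite{LP}]\label{lem:gallai}
If $Q$ is a connected graph and $\nu(Q-v)=\nu(Q)$ for every vertex $v$, then $Q$ is factor-critical.
\end{lemma}

The matching number is additive over components. So if $Q$ is any graph with $\nu(Q-v)=\nu(Q)$ for all $v$, then each component of $Q$ satisfies the same condition and is factor-critical. We also use Hall's theorem in the following form: if $U$ is an independent set and $|N(J)|\ge|J|$ for all $J\subseteq U$, then there are distinct vertices $w_u\notin U$, for $u\in U$, with $w_u\sim u$.

\section{The two complements and the case of five vertices}\label{sec:five}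

In $K_n$ every set of even size is matchable. The graphs $\overline{P_n}$ and $\overline{C_n}$ keep this property for all even sizes except $2$.

\begin{proposition}\label{prop:examples}
Let $n\ge5$, let $F$ be $P_n$ or $C_n$, and let $G=\overline F$. Then $G$ has no isolated vertices, $\nu(G)=\lfloor n/2\rfloor$, the complex $\Delta_1$ is $F$ viewed as a $1$-dimensional complex, and for $2\le k\le\nu(G)$ the complex $\Delta_k$ consists of all sets of size at most $2k-1$. All matching powers of $I(G)$ are Cohen--Macaulay. The graph $G$ is neither complete nor a forest, and $\overline{P_n}\not\cong\overline{C_n}$.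
\end{proposition}

\begin{proof}
The graph $F$ is connected, triangle-free, and of maximum degree at most $2$. Every vertex has degree at least $n-3\ge2$ in $G$. The independent sets of $G$ are the cliques of $F$, that is, the empty set, the vertices and the edges of $F$. So $\Delta_1=F$ is Cohen--Macaulay by (C3).

Let $Y$ be a $4$-set. The six pairs in $Y$ form three perfect matchings, and two pairs from different matchings intersect. If $Y$ were not matchable in $G$, each of the three matchings would contain an edge of $F$. Three pairwise intersecting edges form a triangle or share a vertex, and $F$ has neither a triangle nor a vertex of degree $3$. So $Y$ is matchable. For $k\ge3$, any three vertices of a $2k$-set span an edge of $G$, because $F$ is triangle-free; deleting its endpoints leaves a $(2k-2)$-set. By induction every $2k$-set with $k\ge2$ is matchable. This gives $\nu(G)$ and $\Delta_k$ for $k\ge2$, which is Cohen--Macaulay by (C5).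

The graph $G$ is not complete because $F$ has edges. Number the vertices $1,\dots,n$ along $F$. Then $1,3,5$ form a triangle in $\overline{P_n}$, and in $\overline{C_n}$ for $n\ge6$, while $\overline{C_5}\cong C_5$. So $G$ is not a forest. Finally, $P_n$ and $C_n$ have different numbers of edges.
\end{proof}

The argument with $4$-sets can be reversed.

\begin{lemma}\label{lem:r2}
Let $n\ge5$. If $\alpha(G)=2$, the complex $\Delta_1$ is Cohen--Macaulay and every $4$-set is matchable, then $G\cong\overline{P_n}$ or $G\cong\overline{C_n}$.
\end{lemma}

\begin{proof}
Let $F=\overline G$. Since $\alpha(G)=2$, the graph $F$ is triangle-free and has an edge, so $\Delta_1=F$ is $1$-dimensional, and $F$ is connected by (C3). If a vertex $v$ had three neighbors $a,b,c$ in $F$, then $v$ would be isolated in $G[\{v,a,b,c\}]$, and this $4$-set would not be matchable. A connected graph of maximum degree at most $2$ is a path or a cycle.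
\end{proof}

So the task is to show that many sets are matchable. The information enters through the highest power. Put $\nu=\nu(G)$.

\begin{lemma}\label{lem:covered}
Suppose that $\Delta_\nu$ is pure and that some vertex is covered by every maximum matching of $G$. Then $G$ has a perfect matching.
\end{lemma}

\begin{proof}
Let $W\ne\emptyset$ be the set of vertices covered by every maximum matching. The set $V\setminus\{w\}$ is a face of $\Delta_\nu$ exactly when $w\in W$, and $V$ is not a face. By purity the facets are the sets $V\setminus\{w\}$ with $w\in W$, so $W$ is the only minimal nonface. The vertex set of a maximum matching is a nonface of size $2\nu$ whose proper subsets are faces, so it equals $W$.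

It remains to see that every vertex $v$ lies in some maximum matching. Let $M$ be a maximum matching that misses $v$, and let $u\sim v$; such a $u$ exists because $v$ is not isolated. Then $M$ covers $u$, since otherwise $M\cup\{uv\}$ is larger. Replacing the edge of $M$ at $u$ by $uv$ gives a maximum matching that covers $v$. Hence $W=V$.
\end{proof}

\subsection*{Five vertices}
Let $n=5$ and let all matching powers of $I(G)$ be Cohen--Macaulay. There is no perfect matching, so by Lemma~\ref{lem:covered} every vertex is missed by some maximum matching. If $\nu=1$, any two edges meet, so the edges form a star or a triangle. The center of a star is covered by every maximum matching, and a triangle leaves two isolated vertices. So $\nu=2$, and a maximum matching that misses $v$ is a perfect matching of $V\setminus\{v\}$: every $4$-set is matchable. A matchable $4$-set does not contain three independent vertices, so $\alpha(G)\le2$. If $\alpha(G)=1$ then $G=K_5$, and if $\alpha(G)=2$ then $G$ is $\overline{P_5}$ or $\overline{C_5}$ by Lemma~\ref{lem:r2}.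

For general $n$ this argument splits into three steps. The top powers show that, unless $G$ is a forest, all even sets of size $n-1$ or $n-2$ are matchable (Section~\ref{sec:top}). For $n=5$ these are the $4$-sets; for larger $n$ the information has to descend, and purity of all the $\Delta_k$ carries it down to the sets of size $2\alpha(G)$ (Section~\ref{sec:descent}). Finally, $\alpha(G)\ge3$ is no longer excluded by size and needs its own argument (Section~\ref{sec:three}).

\section{The top matching powers}\label{sec:top}

\begin{proposition}\label{prop:top}
If $\Delta_\nu$ is Cohen--Macaulay, then either $G$ has a perfect matching, or $G$ is connected and factor-critical.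
\end{proposition}

\begin{proof}
By (C1) and Lemma~\ref{lem:covered} we may assume that $\nu(G-v)=\nu(G)$ for all $v$. By Gallai's lemma the components $V_1,\dots,V_c$ of $G$ are factor-critical, and $|V_i|=2\nu(V_i)+1\ge3$ because no vertex is isolated. If $X$ omits at most one vertex of $V_i$, then $\nu(X\cap V_i)=\nu(V_i)$; if it omits at least two, then $|X\cap V_i|<2\nu(V_i)$ and $\nu(X\cap V_i)<\nu(V_i)$. So $X\in\Delta_\nu$ if and only if $|V_i\setminus X|\ge2$ for some $i$.

Suppose $c\ge2$. Take distinct $a,b\in V_1$ and distinct $a',b'\in V_2$, and let $\sigma=V\setminus\{a,b,a',b'\}$. A set $T\subseteq\{a,b,a',b'\}$ lies in the link of $\sigma$ if and only if it avoids both $a$ and $b$ or avoids both $a'$ and $b'$. The link therefore consists of the two disjoint edges $\{a,b\}$ and $\{a',b'\}$, contrary to (C2) and (C3).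
\end{proof}

\begin{example}\label{ex:triangles}
Let $G$ be the disjoint union of two triangles. Then $\Delta_1$ is the connected graph $K_{3,3}$, so $G$ is Cohen--Macaulay. The facets of $\Delta_2$ consist of one triangle and one further vertex, so $\Delta_2$ is pure; by Proposition~\ref{prop:top} it is not Cohen--Macaulay.
\end{example}

If $G$ has a perfect matching, then $I(G)^{[\nu]}$ is generated by the product of all variables and carries no information. We pass to the next power. Its generators are the products over the matchable sets of size $n-2$, and such a set is recorded most economically by its complement, a pair of vertices. These pairs form a graph $H$, in which cycles are the obstruction.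

\begin{example}\label{ex:whiskered}
Let $G$ be the triangle $x_1x_2x_3$ with pendant edges $x_iy_i$. The complex $\Delta_1$ is the triangle $y_1y_2y_3$ with the triangles $x_1y_2y_3$, $x_2y_1y_3$, $x_3y_1y_2$ attached along its sides. It is a disk in which the links of vertices are paths, so $G$ is Cohen--Macaulay by Reisner's criterion. The complement of each pair $y_iy_j$ is matchable, so $\{x_1,x_2,x_3\}$ cannot be enlarged in $\Delta_2$. The complement of $x_2x_3$ is not matchable and is a face of size $4$. So $\Delta_2$ is not pure.
\end{example}

\begin{proposition}\label{prop:pm}
Suppose that $G$ has a perfect matching, $n=2\nu\ge4$, and $\Delta_{\nu-1}$ is Cohen--Macaulay. Then $G$ is a forest or every $(n-2)$-subset of $V$ is matchable.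
\end{proposition}

\begin{proof}
Let $H$ be the graph on $V$ whose edges are the pairs $e$ with $V\setminus e$ matchable in $G$. A set $X$ contains a $(\nu-1)$-matching if and only if it contains a matchable set of size $n-2$. Hence
\begin{equation}\label{eq:H}
X\in\Delta_{\nu-1}\iff V\setminus X \text{ is not contained in an edge of } H.
\end{equation}
If $H$ is complete, the second alternative holds. Assume that $H$ is not complete. We show that $H$ is a forest and then that $G$ embeds in $H$.

Fix a perfect matching $M$ of $G$. Its edges are edges of $H$, so every vertex lies on an edge of $H$, and by \eqref{eq:H} all faces have size at most $n-2$. The complement of a non-edge of $H$ is a face of size $n-2$. By (C1) all facets have size $n-2$.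

Suppose that $H$ has a cycle. Let $B$ be the vertex set of a shortest one and $b=|B|$; the cycle is induced in $H$. The set $V\setminus B$ is a face, because $b\ge3$. If $b=3$, adding a vertex of $B$ to $V\setminus B$ gives the complement of an edge of $H$, a nonface. So $V\setminus B$ is a facet of size $n-3$, which is impossible. Let $b\ge4$, and let $\Sigma$ be the family consisting of the empty set, the $b$ vertices and the $b$ edges of $H[B]$. By \eqref{eq:H} the link of $V\setminus B$ is
\[
L=\{T\subseteq B : B\setminus T\notin\Sigma\}.
\]
Its largest faces are the complements in $B$ of the non-edges of the cycle, which exist as $b\ge4$, so $\dim L=b-3$. Since $\sum_{T\subseteq B}(-1)^{|T|-1}=0$,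
\[
\widetilde\chi(L)=-\sum_{W\in\Sigma}(-1)^{b-|W|-1}=(-1)^b\sum_{W\in\Sigma}(-1)^{|W|}=(-1)^b(1-b+b)=(-1)^b .
\]
Thus $(-1)^{\dim L}\,\widetilde\chi(L)=-1$, contrary to (C2) and (C4). (For $b=4$ the link is formed by the two diagonals of the $4$-cycle.) So $H$ is a forest.

Let $\pi$ be the involution of $V$ that exchanges the endpoints of each edge of $M$, and let $uv\in E(G)$. If $uv\in M$, then $\pi(u)\pi(v)=vu\in E(H)$. Otherwise $u,v,\pi(u),\pi(v)$ are distinct, and $(M\setminus\{u\pi(u),v\pi(v)\})\cup\{uv\}$ is a perfect matching of $V\setminus\{\pi(u),\pi(v)\}$, so again $\pi(u)\pi(v)\in E(H)$. Thus $\pi$ maps $G$ isomorphically onto a subgraph of the forest $H$.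
\end{proof}

From here to the end of Section~\ref{sec:three} we make the following \emph{standing assumption}: $G$ has $n\ge5$ vertices, none isolated, all matching powers of $I(G)$ are Cohen--Macaulay, and $G$ is not a forest. Since $I(G)=I(G)^{[1]}$ is Cohen--Macaulay, the last condition says that $G$ is not a Cohen--Macaulay forest.

\begin{corollary}\label{cor:star}
Under the standing assumption the following hold.
\begin{enumerate}
\item[(a)] If $n$ is odd, every $(n-1)$-subset of $V$ is matchable. If $n$ is even, $V$ and all its $(n-2)$-subsets are matchable. In particular $\nu=\lfloor n/2\rfloor$.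
\item[(b)] $G$ is connected.
\item[(c)] $|N(J)|\ge|J|+1$ for every nonempty independent set $J$.
\end{enumerate}
\end{corollary}

\begin{proof}
If $n$ is odd, there is no perfect matching, and Proposition~\ref{prop:top} gives (a) and (b). If $n$ is even, $G$ is not factor-critical, and Propositions~\ref{prop:top} and~\ref{prop:pm} give (a). In this case every component has even size. If there were two components, deleting one vertex from each would leave an $(n-2)$-set that meets a component in an odd number of vertices and so is not matchable. This proves (b).

For (c), pick $v\in N(J)$. If $n$ is odd, a perfect matching of $G-v$ matches $J$ into $N(J)\setminus\{v\}$. If $n$ is even, a perfect matching of $G$ shows $|J|\le n/2<n-1$, so there is a vertex $w\notin J\cup\{v\}$, and a perfect matching of $G-v-w$ matches $J$ into $N(J)\setminus\{v\}$.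
\end{proof}

\section{Descent of the deficiencies}\label{sec:descent}

By (C1) the facet sizes $d_k$ and the deficiencies $a_k=d_k-2(k-1)$ are defined for $1\le k\le\nu$. Put $r=\alpha(G)=d_1=a_1$. This section uses only purity and Corollary~\ref{cor:star}.

\begin{lemma}\label{lem:a}
Let $1\le k\le\nu$.
\begin{enumerate}
\item[(a)] Every facet $X$ of $\Delta_k$ has $\nu(X)=k-1$.
\item[(b)] $a_k\ge1$, with equality if and only if every $2k$-subset of $V$ is matchable.
\item[(c)] If $k<\nu$, then $a_{k+1}\in\{a_k-1,a_k\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $X\ne V$, as $\nu\ge k$. If $\nu(X)\le k-2$, then by \eqref{eq:nu} any vertex could be added to $X$.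

(b) Every $(2k-1)$-set is a face, so $d_k\ge2k-1$. Equality holds if and only if no $2k$-set is a face, that is, every $2k$-set contains a $k$-matching.

(c) We show $d_k+1\le d_{k+1}\le d_k+2$. Adding a vertex to a facet of $\Delta_k$ gives a face of $\Delta_{k+1}$ by \eqref{eq:nu}. A facet $X$ of $\Delta_{k+1}$ has $\nu(X)=k\ge1$, so it contains an edge $uv$, and $X\setminus\{u,v\}\in\Delta_k$ by \eqref{eq:nu}.
\end{proof}

So the sequence starts at $r$, never increases, and by Corollary~\ref{cor:star}(a) reaches $1$ near the top. This alone allows it to pause at a value above $1$, and then we learn nothing about small sets. The next lemma excludes such a pause.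

The mechanism is visible at the first step. Suppose $a_2=a_1=r\ge2$, so that a facet $X$ of $\Delta_2$ has $r+2$ vertices. Any two edges of $G[X]$ meet, and no vertex lies on all of them, for deleting it would leave $r+1$ independent vertices. So $G[X]$ is a triangle together with isolated vertices. If $u\sim w\sim u'$ with $u\ne u'$ and $u\not\sim u'$, then $\{u,w,u'\}$ is a face of $\Delta_2$ and lies in a facet, but a triangle with isolated vertices has no induced path on three vertices. Hence the connected graph $G$ is complete, contrary to $r\ge2$. (Connectivity is needed: in Example~\ref{ex:triangles} one has $a_1=a_2=2$.) At a later step the triangle becomes a factor-critical graph, which may well contain induced paths. We then control the facet by forcing it to contain a maximum independent set and $k$ edges of a matching at that set.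

\begin{lemma}\label{lem:descent}
If $k<\nu$ and $a_k\ge2$, then $a_{k+1}=a_k-1$.
\end{lemma}

\begin{proof}
Let $k$ be the smallest counterexample, so $a_{k+1}=a_k\ge2$ by Lemma~\ref{lem:a}(c). For $i<k$ we have $a_i\ge a_k\ge2$, hence $a_{i+1}=a_i-1$. Therefore $a_k=r-k+1$, and
\[
d_k=r+k-1,\qquad d_{k+1}=r+k+1,\qquad r\ge k+1 .
\]

\emph{Step 1: the shape of a facet.} Let $X$ be a facet of $\Delta_{k+1}$, so $\nu(X)=k$ and $|X|=r+k+1$. For $v\in X$ the set $X\setminus\{v\}$ has $r+k>d_k$ elements, so it is not in $\Delta_k$, and $\nu(X\setminus\{v\})=k$. By Gallai's lemma all components of $G[X]$ are factor-critical. If their sizes are $2m_i+1$, then $\sum_im_i=k$, and their number is $|X|-2k=r-k+1$.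

\emph{Step 2: facets through a maximum independent set.} Let $U$ be an independent set of size $r$. By Corollary~\ref{cor:star}(c) and Hall's theorem there are distinct vertices $w_u\notin U$ with $w_u\sim u$ for $u\in U$. We claim that for any such choice $N(w_u)\cap U=\{u\}$ for all $u\in U$.

Let $U'\subseteq U$ with $|U'|=k$. Every edge inside $U\cup\{w_u : u\in U'\}$ contains one of the $k$ vertices $w_u$, so this set is a face of $\Delta_{k+1}$ and lies in a facet $X$. Let $p$ be the number of singleton components of $G[X]$. By Lemma~\ref{lem:fc} a component with $m_i\ge1$ contains at most $m_i$ vertices of $U$, so $r\le k+p$. Since $k\ge1$, not all of the $r-k+1$ components are singletons. Hence $p=r-k$, and there is exactly one other component $Y$, with $|Y|=2k+1$. From $r=|U|\le|U\cap Y|+p$ and $|U\cap Y|\le k$ we get $|U\cap Y|=k$. For $u\in U'$ the adjacent vertices $u$ and $w_u$ lie in $Y$. So $U\cap Y=U'$, and every neighbor of $w_u$ in $U\subseteq X$ lies in $Y$ and hence in $U'$. Given $u\ne u'$ in $U$, there is a $k$-subset $U'$ of $U$ that contains $u$ but not $u'$, because $k\le r-1$. So $w_u\not\sim u'$, which proves the claim.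

\emph{Step 3: every $w\notin U$ has exactly one neighbor in $U$.} The vertex $w$ has a neighbor $u\in U$, since $U$ is a maximum independent set. If $w$ is one of the chosen vertices, apply Step 2. If not, choose $w$ in place of $w_u$ and apply Step 2 to the new choice.

\emph{Step 4: $G$ is complete.} Suppose that $u\ne u'$ are nonadjacent with a common neighbor $w$. Extend $\{u,u'\}$ to a maximal independent set $U$. It has size $r$ because $\Delta_1$ is pure, and $w\notin U$ has two neighbors in $U$, contrary to Step 3. If the connected graph $G$ were not complete, a shortest path between two nonadjacent vertices would begin with such a triple $u,w,u'$. So $G$ is complete, contrary to $r\ge k+1\ge2$.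
\end{proof}

\begin{proposition}\label{prop:P}
Under the standing assumption, with $r=\alpha(G)$, we have $r\le\nu$ and:
\begin{enumerate}
\item[(P1)] for $1\le k\le r$, all facets of $\Delta_k$ have size $r+k-1$;
\item[(P2)] every $2r$-subset of $V$ is matchable;
\item[(P3)] $n\ge2r+1$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $q=\nu=(n-1)/2$ if $n$ is odd and $q=\nu-1=(n-2)/2$ if $n$ is even. By Corollary~\ref{cor:star}(a) and Lemma~\ref{lem:a}(b), $a_q=1$. By induction, Lemma~\ref{lem:descent} gives $a_k=r-k+1$ for $1\le k\le\min(r,q)$. If $q<r$, this would give $a_q\ge2$. So $r\le q\le\nu$, which implies (P3). The formula for $a_k$ is (P1), and $a_r=1$ is (P2).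
\end{proof}

\section{Independence number at least three}\label{sec:three}

The aim of this section is the following statement.

\begin{proposition}\label{prop:r3}
Under the standing assumption, $\alpha(G)\le2$.
\end{proposition}

Assume throughout the section, for a contradiction, that $r=\alpha(G)\ge3$, and put
\[
\delta=n-2r+1\ge2 .
\]
Two properties pull against each other. By (P2), independent sets have large neighborhoods, so $G$ is dense. By (P1), small factor-critical subgraphs would have to extend to large facets; we shall see that they cannot, so $G$ has no short odd cycles and is sparse. Only a few graphs survive both constraints.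

\subsection*{Deleting closed neighborhoods}
A graph is \emph{well-covered} if all its maximal independent sets have the same size; $G$ is well-covered because $\Delta_1$ is pure. For an independent set $J$ let $G_J=G-N[J]$, and write $G_v=G_{\{v\}}$. A set $T$ is independent in $G_J$ exactly when $T\cap J=\emptyset$ and $T\cup J$ is independent in $G$. So the independence complex of $G_J$ is $\operatorname{lk}_{\Delta_1}(J)$, and $G_J$ is well-covered with $\alpha(G_J)=r-|J|$. We determine the number of vertices of $G_J$; the lower bound comes from a general fact.

\begin{lemma}\label{lem:wc}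
A well-covered graph $\Gamma$ without isolated vertices has at least $2\alpha(\Gamma)$ vertices.
\end{lemma}

\begin{proof}
We show that $|N(J)|\ge|J|$ for every independent set $J$ of $\Gamma$; for a maximum independent set this is the assertion. Let $J$ be a counterexample of minimal size. Then $J\ne\emptyset$, and $N(J)\neq\emptyset$ because no vertex is isolated. Let $Y\ne\emptyset$ be a maximal independent subset of $N(J)$, let $J_0=J\setminus N(Y)$, a proper subset of $J$, and let $R=Y\cup J_0$. The set $R$ is independent, and every other vertex of $N[J]$ has a neighbor in $Y$, so $R$ is a maximal independent subset of $N[J]$. Since $N(J_0)\subseteq N(J)\setminus Y$, minimality gives $|J_0|\le|N(J)|-|Y|$, and so $|R|\le|N(J)|<|J|$. Extend $R$ to a maximal independent set $R\cup L$ of $\Gamma$ with $L\cap R=\emptyset$. Then $L\cap N[J]=\emptyset$, so $J\cup L$ is independent and $|J\cup L|>|R\cup L|=\alpha(\Gamma)$, which is absurd.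
\end{proof}

\begin{lemma}\label{lem:count}
Let $J$ be an independent set of size $t\ge1$, and let $Z$ be the set of isolated vertices of $G_J$. Then $|V(G_J)\setminus Z|=2(r-t-|Z|)$. In particular, if $G_J$ has no isolated vertex, it has an even number of vertices.
\end{lemma}

\begin{proof}
First, $|V(G_J)|\le2(r-t)$ for every nonempty independent $J$. Otherwise take $B\subseteq V(G_J)$ with $|B|=2(r-t)+1$ and, using (P3), a set $D$ of $t-1$ further vertices. Then $J\cup B\cup D$ has $2r$ elements and is matchable by (P2). The $t$ vertices of $J$ have no neighbors in $J\cup B$, so they are matched into $D$, which has only $t-1$ elements.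

The set $J\cup Z$ is independent and $G_{J\cup Z}=G_J-Z$. By the bound, this graph has at most $2(r-t-|Z|)$ vertices. It is well-covered, has no isolated vertices, and has independence number $r-t-|Z|$, so Lemma~\ref{lem:wc} gives equality.
\end{proof}

The isolated vertices of $G_v$ are the vertices $z\notin N[v]$ with $N(z)\subseteq N(v)$; let $z_v$ be their number. For $J=\{v\}$, Lemma~\ref{lem:count} reads $n-1-\deg v-z_v=2(r-1-z_v)$, that is,
\begin{equation}\label{eq:deg}
\deg v=\delta+z_v\qquad\text{for every vertex } v.
\end{equation}

\begin{lemma}\label{lem:nofc}
For $1\le j\le r-2$, no set of $2j+1$ vertices induces a factor-critical subgraph of $G$.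
\end{lemma}

\begin{proof}
Let $Q$ be such a set. Then $\nu(Q)=j$, so $Q$ lies in a facet $X$ of $\Delta_{j+1}$, and $|X|=r+j$ by (P1). Put $J=X\setminus Q$, so that $|J|=r-j-1\ge1$. An edge inside $J$ together with a $j$-matching in $Q$, or an edge from $J$ to some $x\in Q$ together with a perfect matching of $Q\setminus\{x\}$, would give $\nu(X)\ge j+1$. So $J$ is independent, $Q\subseteq V(G_J)$, and $\alpha(G_J)=j+1$. By Lemma~\ref{lem:fc} no vertex of $Q$ is isolated in $G_J$, so Lemma~\ref{lem:count} gives $2j+1\le2(j+1-|Z|)$. Hence $Z=\emptyset$ and $V(G_J)=Q\cup\{w\}$ for a single vertex $w$, which has a neighbor $x\in Q$. A maximal independent set of $G_J$ containing $x$ lies in $Q$, so it has at most $j$ elements by Lemma~\ref{lem:fc}. This contradicts the fact that $G_J$ is well-covered with $\alpha(G_J)=j+1$.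
\end{proof}

\subsection*{A shortest odd cycle}
The graph $G$ is not bipartite, since the larger part would be an independent set of size at least $n/2>r$. Let $C$ be a shortest odd cycle, of length $2l+1$. It is induced: a chord would split it into two shorter cycles whose lengths add up to $2l+3$, one of them odd. So $l=\alpha(C)\le r$, and since $C$ is factor-critical, Lemma~\ref{lem:nofc} gives $l\in\{r-1,r\}$. All odd cycles have length at least $2r-1\ge5$; in particular \emph{$G$ is triangle-free}.

For $r\ge4$ every case will be excluded by the parity statement of Lemma~\ref{lem:count}. For $r=3$ parity does not always suffice, and we return to the homology of $\Delta_1$.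

\begin{lemma}\label{lem:regular}
Let $r=3$. Then $G$ is neither $2$-regular on $7$ vertices nor $3$-regular on $8$ vertices.
\end{lemma}

\begin{proof}
Let $G$ be $e$-regular with $(n,e)=(7,2)$ or $(8,3)$. It has $ne/2$ edges, namely $7$ or $12$, so the number of independent pairs is $21-7=14$ or $28-12=16$, which is $2n$ in both cases. Fix a vertex $v$. The set $N(v)$ is independent, so it meets exactly $e^2$ edges, among them all edges at $v$. Thus $G_v$ has $n-1-e=4$ vertices and $ne/2-e^2=3$ edges. Its $6-3=3$ non-edges correspond to the independent triples containing $v$, so there are $3n/3=n$ independent triples. The $2$-dimensional complex $\Delta_1$ has $\widetilde\chi(\Delta_1)=-1+n-2n+n=-1$, contrary to (C4).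
\end{proof}

\begin{remark}\label{rem:C7}
Purity does not exclude $C_7$, with vertices $1,\dots,7$ in cyclic order and $\nu=3$. Two vertices have a closed neighborhood of at most six vertices, so all maximal independent sets have size $3$. Every $6$-set is matchable, so the facets of $\Delta_3$ are the $5$-sets. A $5$-set induces a path on $5$ vertices or two paths on $4+1$ or $3+2$ vertices, so it is not in $\Delta_2$. Every $3$-set lies in a face of $\Delta_2$ of size $4$: an independent triple may be enlarged by any vertex, and up to symmetry the other triples are $123$, $125$, $124$, which lie in $1235$, $1235$, $1246$. So the three complexes are pure, with deficiencies $3,2,1$.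
\end{remark}

\subsection*{The case $l=r$}
By \eqref{eq:deg}, a vertex of $C$ has at least $\delta-2=n-2r-1=|V\setminus C|$ neighbors outside $C$, so it is adjacent to all of $V\setminus C$. A vertex outside $C$ would form a triangle with an edge of $C$. Hence $G=C=c_1c_2\cdots c_{2r+1}$. For $r=3$ this contradicts Lemma~\ref{lem:regular}. For $r\ge4$ take $J=\{c_1,c_4\}$. Then $N[J]=\{c_{2r+1},c_1,\dots,c_5\}$, and $G_J$ is the path $c_6\cdots c_{2r}$ on $2r-5\ge3$ vertices. It has no isolated vertex and an odd number of vertices, contrary to Lemma~\ref{lem:count}.

\subsection*{The case $l=r-1$}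
Let $m=2r-1\ge5$, let $C=c_0c_1\cdots c_{m-1}$ with indices modulo $m$, and let $O=V\setminus C$, so $|O|=\delta$. We bound $\delta$ by counting the edges between $C$ and $O$.

\emph{Each $w\in O$ has one or two neighbors on $C$, and if it has two, they are $c_{i-1}$ and $c_{i+1}$ for some $i$.} The set $C\cup\{w\}$ has $2r$ elements and is matchable by (P2), so $w$ has a neighbor on $C$. Two neighbors of $w$ divide $C$ into an arc of odd length $a$ and an arc of even length $b\ge2$, with $a+b=m$. The odd arc and $w$ form an odd cycle of length $a+2\ge m$, so $b=2$: the indices of the two neighbors differ by $\pm2$. If $w$ had three neighbors, among them $c_i$, the other two would be $c_{i-2}$ and $c_{i+2}$, and $4\equiv\pm2 \pmod m$. Then $m$ divides $2$ or $6$, which is impossible for odd $m\ge5$.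

By \eqref{eq:deg} each $c_i$ has at least $\delta-2$ neighbors in $O$, so $m(\delta-2)\le2\delta$. For $\delta\ge4$ this gives $m\le2+4/(\delta-2)\le4$, which is false. For $\delta=3$ it gives $m\le6$, so $m=5$, $r=3$ and $n=8$. Then all degrees are at least $3$ by \eqref{eq:deg}, and at most $r=3$ because neighborhoods are independent. This contradicts Lemma~\ref{lem:regular}.

So $\delta=2$ and $O=\{w,w'\}$. All degrees are at least $2$. Figure~\ref{fig:delta2} shows the configurations to which the two remaining cases reduce.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1pt,minimum size=5.5mm,font=\small}]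
\begin{scope}
\foreach \i in {0,...,6} \node (a\i) at ({90-(\i-1)*360/7}:1.7) {$c_{\i}$};
\foreach \i/\j in {0/1,1/2,2/3,3/4,4/5,5/6,6/0} \draw (a\i)--(a\j);
\node (w) at (90:2.7) {$w$};
\node (v) at (38.6:0.7) {$w'$};
\draw (a0)--(w)--(a2) (a1)--(v)--(a3);
\end{scope}
\begin{scope}[xshift=5.5cm]
\foreach \i in {0,...,6} \node (b\i) at ({90-(\i-1)*360/7}:1.7) {$c_{\i}$};
\foreach \i/\j in {0/1,1/2,2/3,3/4,4/5,5/6,6/0} \draw (b\i)--(b\j);
\node (x) at (141.4:0.85) {$w$};
\node (y) at (-38.6:0.1) {$w'$};
\draw (b0)--(x)--(y)--(b1);
\draw[dashed] (y)--(b6);
\end{scope}
\end{tikzpicture}
\caption{A shortest odd cycle $c_0\cdots c_{m-1}$, drawn for $m=7$, with two further vertices $w,w'$. Left: $w$ and $w'$ are nonadjacent. Right: $w$ and $w'$ are adjacent; the dashed edge from $w'$ to $c_{m-1}$ may be present or absent.}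
\label{fig:delta2}
\end{figure}

\emph{Case 1: $w\not\sim w'$.} Both vertices have exactly two neighbors, on $C$; say $N(w)=\{c_0,c_2\}$. The set $J=\{w,c_1\}$ is independent and $N(J)\subseteq\{c_0,c_2,w'\}$, so Corollary~\ref{cor:star}(c) forces $w'\sim c_1$. Thus $N(w')$ is $\{c_1,c_3\}$ or $\{c_1,c_{-1}\}$. The reflection $c_i\mapsto c_{2-i}$ preserves $N(w)$ and exchanges these two sets, so we may assume $N(w')=\{c_1,c_3\}$. Then $N(c_0)=\{c_{-1},c_1,w\}$, and $G_{c_0}$ consists of the path $c_2\cdots c_{m-2}$, which has $m-3\ge2$ vertices and contains $c_3$, and the vertex $w'\sim c_3$. It has no isolated vertex and $m-2$ vertices, an odd number, contrary to Lemma~\ref{lem:count}.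

\emph{Case 2: $w\sim w'$.} Let $A=N(w)\cap C$ and $A'=N(w')\cap C$. These sets are nonempty, and they are disjoint because $G$ is triangle-free. Let $c_i\in A$. Then $N(c_i)=\{c_{i-1},c_{i+1},w\}$, so by \eqref{eq:deg} there is a vertex $z\notin N[c_i]$ with $N(z)\subseteq N(c_i)$. If $z=c_h$, then $\{c_{h-1},c_{h+1}\}=\{c_{i-1},c_{i+1}\}$. As $h\not\equiv i$, this means $h-1\equiv i+1$ and $h+1\equiv i-1$, so $m$ divides $4$, which is false. Also $z\ne w$. Hence $z=w'$, and
\[
c_i\in A\implies A'\subseteq\{c_{i-1},c_{i+1}\}.
\]
If $A$ has two elements $c_{i-1},c_{i+1}$, then $A'\subseteq\{c_{i-2},c_i\}\cap\{c_i,c_{i+2}\}=\{c_i\}$, again because $m\nmid4$. So one of $A,A'$ is a singleton. After exchanging $w$ and $w'$, rotating and reflecting, $A=\{c_0\}$ and $A'$ is $\{c_1\}$ or $\{c_1,c_{m-1}\}$.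

If $r\ge4$, then $m\ge7$. Let $J=\{c_2,c_5\}$. Neither vertex lies in $A\cup A'\subseteq\{c_{m-1},c_0,c_1\}$, so $N[J]=\{c_1,\dots,c_6\}$. The $m-4$ vertices of $G_J$ all lie on the path $c_7\cdots c_{m-1}c_0ww'$, which is $c_0ww'$ when $m=7$. So $G_J$ has no isolated vertex and an odd number of vertices, contrary to Lemma~\ref{lem:count}.

If $r=3$, then $m=5$ and $N(c_3)=\{c_2,c_4\}$. The graph $G_{c_3}$ has the vertices $c_0,c_1,w',w$, and for both choices of $A'$ its edges are exactly $c_0c_1$, $c_1w'$, $w'w$, $wc_0$. Its independence complex $\operatorname{lk}_{\Delta_1}(c_3)$ consists of the two disjoint edges $\{c_0,w'\}$ and $\{c_1,w\}$, contrary to (C2) and (C3).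

All cases are impossible, and Proposition~\ref{prop:r3} is proved.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $G$ be as in the first statement. It satisfies the standing assumption, so $\alpha(G)\le2$ by Proposition~\ref{prop:r3}, and $\alpha(G)\ne1$ because $G$ is not complete. By (P2) every $4$-set is matchable, and Lemma~\ref{lem:r2} applies. The converse is Proposition~\ref{prop:examples}.
\end{proof}

\section{Cohen--Macaulay forests and the full classification}\label{sec:forests}

A \emph{whiskered forest with $s$ pairs} is a graph with vertices $x_i,y_i$ for $1\le i\le s$, whose edges are the pairs $x_iy_i$ and the pairs $x_ix_j$ for $ij\in E(T)$, where $T$ is a forest on $\{1,\dots,s\}$. We allow $s=0$, the empty graph. The matching number is $s$, because every edge contains some $x_i$. Deleting a pair $x_i,y_i$ leaves a whiskered forest with $s-1$ pairs. We denote a vertex and its variable by the same letter.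

By a theorem of Villarreal~\cite{V}, a tree with at least two vertices is Cohen--Macaulay if and only if its vertices can be named $x_1,\dots,x_s,y_1,\dots,y_s$ so that all $x_iy_i$ are edges and all $y_i$ have degree $1$. For a forest $G$, the ring $S/I(G)$ is the tensor product over $K$ of the corresponding rings of the components. Depth and dimension add under such tensor products, so $G$ is Cohen--Macaulay if and only if all its components are. Hence a Cohen--Macaulay forest without isolated vertices is a whiskered forest.

For a graph $\Gamma$ write $I_k(\Gamma)=I(\Gamma)^{[k]}$, with $I_0(\Gamma)$ the unit ideal and $I_k(\Gamma)=0$ for $k>\nu(\Gamma)$. We use the same symbol for the extension to a polynomial ring with more variables; each extra variable raises the dimension of the quotient by one and preserves the Cohen--Macaulay property. Dropping an edge from a matching shows $I_k(\Gamma)\subseteq I_{k-1}(\Gamma)$ for $k\ge1$. The tool is the following principle.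

\begin{lemma}\label{lem:dagger}
Let $\mathfrak a\subset S$ be a monomial ideal and $f$ a variable. If $S/(\mathfrak a,f)$ is Cohen--Macaulay of dimension $d$, and $S/(\mathfrak a:f)$ is zero or Cohen--Macaulay of dimension $d$, then $S/\mathfrak a$ is Cohen--Macaulay of dimension $d$.
\end{lemma}

\begin{proof}
In the exact sequence $0\to S/(\mathfrak a:f)\xrightarrow{\,f\,}S/\mathfrak a\to S/(\mathfrak a,f)\to0$, the dimension of the middle term is the maximum of the dimensions of the nonzero outer terms, and its depth is at least the minimum of their depths.
\end{proof}

If $\mathfrak a$ is generated by squarefree monomials, then $\mathfrak a:f$ is obtained by deleting $f$ from the generators that it divides, and $(\mathfrak a,f)$ is generated by $f$ and the generators that $f$ does not divide.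

The dimension to expect is $s+k-1$, the size of the face of $\Delta_k$ formed by all $y_i$ and any $k-1$ of the $x_i$. The formula also holds for $k=s+1$, and including this value shortens the induction.

\begin{proposition}\label{prop:forest}
Let $G$ be a whiskered forest with $s\ge0$ pairs, and let $1\le k\le s+1$. Then $S/I_k(G)$ is Cohen--Macaulay of dimension $s+k-1$.
\end{proposition}

\begin{proof}
We use induction on $s$. If $k=s+1$, then $I_k(G)=0$ and $\dim S=2s=s+k-1$; this covers $s=0$. Let $1\le k\le s$ and $d=s+k-1$. Renumber so that $1$ has degree at most $1$ in $T$; then few edges contain $x_1$, and the colon ideal by $x_1$ stays simple. Let $G'=G-\{x_1,y_1\}$, a whiskered forest with $s-1$ pairs. The induction hypothesis for $G'$ gives two facts.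
\begin{enumerate}
\item[(i)] For $f\in\{x_1,y_1\}$, the ring $S/((f)+I_k(G'))$ is Cohen--Macaulay of dimension $(s-1)+k-1+1=d$.
\item[(ii)] The ring $S/I_{k-1}(G')$ is zero if $k=1$, and otherwise Cohen--Macaulay of dimension $(s-1)+(k-1)-1+2=d$.
\end{enumerate}
Since $y_1$ is isolated in $G-x_1$, we have $(I_k(G),x_1)=(x_1)+I_k(G')$. By (i) and Lemma~\ref{lem:dagger} with $f=x_1$, it suffices to show that $S/\mathfrak b$ is Cohen--Macaulay of dimension $d$, where $\mathfrak b=I_k(G):x_1$. We apply Lemma~\ref{lem:dagger} to $\mathfrak b$ with $f=y_1$.

\emph{Case 1: $1$ is isolated in $T$.} A $k$-matching of $G$ avoids $x_1$ or contains $x_1y_1$, so $I_k(G)=I_k(G')+x_1y_1I_{k-1}(G')$ and $\mathfrak b=I_k(G')+y_1I_{k-1}(G')$. Then $\mathfrak b:y_1=I_{k-1}(G')$ and $(\mathfrak b,y_1)=(y_1)+I_k(G')$, and (i) and (ii) finish this case.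

\emph{Case 2: $1$ has the unique neighbor $2$ in $T$.} Let $G''=G-\{x_1,y_1,x_2,y_2\}$, a whiskered forest with $s-2$ pairs. The graph $G'-x_2$ is $G''$ with the isolated vertex $y_2$, and $G-\{x_1,x_2\}$ is $G''$ with the isolated vertices $y_1,y_2$; all three graphs have the same matchings. A $k$-matching of $G$ avoids $x_1$, contains $x_1y_1$, or contains $x_1x_2$. So $I_k(G)=I_k(G')+x_1y_1I_{k-1}(G')+x_1x_2I_{k-1}(G'')$ and
\[
\mathfrak b=I_k(G')+y_1I_{k-1}(G')+x_2I_{k-1}(G'').
\]
Both $I_k(G')$ and $I_{k-1}(G'')$ lie in $I_{k-1}(G')$, so $\mathfrak b:y_1=I_{k-1}(G')$, and (ii) applies. It remains to treat $(\mathfrak b,y_1)=(y_1)+I_k(G')+x_2I_{k-1}(G'')$. Here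
\[
I_k(G'')\subseteq I_k(G')\subseteq I_k(G'')+x_2I_{k-1}(G'').
\]
For the second inclusion, a $k$-matching of $G'$ either avoids $x_2$ and is a $k$-matching of $G''$, or covers $x_2$, and then its other $k-1$ edges form a matching of $G''$. Therefore
\[
(\mathfrak b,y_1)=\mathfrak c,\qquad\text{where } \mathfrak c=(y_1)+I_k(G'')+x_2I_{k-1}(G'').
\]
If $k=s$, then $k-1>s-2=\nu(G'')$, so $\mathfrak c=(y_1)$, and $S/\mathfrak c$ is a polynomial ring of dimension $2s-1=d$. Let $k\le s-1$, so that the induction hypothesis applies to $I_k(G'')$. We have $(\mathfrak c,x_2)=(y_1,x_2)+I_k(G'')$, whose quotient is Cohen--Macaulay of dimension $(s-2)+k-1+2=d$, with the extra variables $x_1,y_2$. We have $\mathfrak c:x_2=(y_1)+I_{k-1}(G'')$, whose quotient is zero if $k=1$, and otherwise Cohen--Macaulay of dimension $(s-2)+(k-1)-1+3=d$, with the extra variables $x_1,x_2,y_2$. Lemma~\ref{lem:dagger} with $f=x_2$ shows that $S/\mathfrak c$ is Cohen--Macaulay of dimension $d$.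
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that all matching powers of $I(G)$ are Cohen--Macaulay. For $n\ge5$ use Theorem~\ref{thm:A}. For $n=2$ we have $G=K_2$. For $n=3$, Proposition~\ref{prop:top} shows that $G$ is factor-critical, so every pair is an edge and $G=K_3$. For $n=4$, Proposition~\ref{prop:top} gives a perfect matching. By Proposition~\ref{prop:pm}, either $G$ is a forest, which is Cohen--Macaulay since $I(G)=I(G)^{[1]}$, or every pair is an edge and $G=K_4$.

Conversely, for $K_n$ the complex $\Delta_k$ consists of all sets of size at most $2k-1$ and is Cohen--Macaulay by (C5). The graphs $\overline{P_n}$ and $\overline{C_n}$ are covered by Proposition~\ref{prop:examples}. A Cohen--Macaulay forest without isolated vertices is a whiskered forest with $s=\nu(G)$ pairs, and Proposition~\ref{prop:forest} applies for $1\le k\le s$.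
\end{proof}

\begin{thebibliography}{9}

\bibitem{FM}
Antonino Ficarra and Somayeh Moradi, \emph{Monomial ideals whose all matching powers are Cohen--Macaulay}, arXiv:2410.01666 (2024).

\bibitem{LP}
Lov\'asz and Plummer, \emph{Matching Theory}.

\bibitem{V}
Villarreal, \emph{Cohen--Macaulay graphs}, Manuscripta Math. \textbf{66} (1990).

\end{thebibliography}
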